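# A pencil of Kummer surfaces in characteristic 3: Kodaira vanishing without liftings

## 1. Dividing $A\times\mathbb P^1$ by a moving copy of $\alpha_p$

Let $p\ge 3$ be a prime and $K$ an algebraically closed field of characteristic $p$. Take a supersingular elliptic curve $E$ over $K$ and put $A=E\times E$. Inside $A$ there is a whole $\mathbb P^1$ of subgroups isomorphic to $\alpha_p$. In the constant family $A\times\mathbb P^1$ divide the fibre over each point of $\mathbb P^1$ by the corresponding subgroup. The result is a family of abelian surfaces $g:Y\to\mathbb P^1$ (a Moret-Bailly family) with a purely inseparable map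
$$\pi:A\times\mathbb P^1\to Y .$$
Resolve the quotient of $Y$ by $-1$, and call the result $X$. It is a pencil of supersingular Kummer surfaces (Schröer's construction).

Here is what this is for. When $p=3$, $X$ is a Calabi–Yau threefold that lifts neither to characteristic $0$ nor to $W_2(K)$, and yet Kodaira vanishing holds on it. The map $\pi$ does double duty. It forces so much degeneration in de Rham cohomology that $H^3_{dR}(X)=0$, which rules out liftings. It also lets us pull cohomology back to blow-ups of $A\times\mathbb P^1$, which do lift to $W_2(K)$ and on which the method of Deligne and Illusie is available. Precise definitions and statements are in Section 2. We first build the objects.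

**Conventions.** For a $K$-scheme $S$, $S^{(p)}$ (or $S'$) is its Frobenius twist and $\operatorname{Fr}:S\to S^{(p)}$ is the $K$-linear relative Frobenius. Recall $\alpha_p=\operatorname{Spec}K[a]/(a^p)$ with addition. An action of $\alpha_p$ on a scheme is the same thing as a derivation $D$ of the structure sheaf with $D^p=0$: the coaction is $h\mapsto\sum_{i<p}\frac{D^ih}{i!}a^i$, and the invariant functions are $\ker D$. For example, $\alpha_p$ translates the line $\operatorname{Spec}K[x]$ with $D=d/dx$ and invariants $K[x^p]$.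

### 1.1. Functions $z$ with $\delta z=1$

Let $\delta\neq0$ be an invariant vector field on $E$. Supersingularity means $\delta^p=0$, equivalently $E[\operatorname{Fr}]\cong\alpha_p$, equivalently Frobenius is $0$ on $H^1(E,\mathcal O)$. We view $\mathcal O_{E^{(p)}}$ as a subsheaf of $\operatorname{Fr}_*\mathcal O_E$. It is killed by $\delta$, so $\delta$ is an $\mathcal O_{E^{(p)}}$-linear endomorphism of this rank $p$ bundle.

**Statement 1.1.** Locally on $E$ there is a function $z$ with $\delta z=1$. It is an étale coordinate, $\ker\delta=\mathcal O_{E^{(p)}}$, and $\operatorname{Fr}_*\mathcal O_E=\bigoplus_{i<p}\mathcal O_{E^{(p)}}z^i$. The function $\zeta:=z^p$, viewed on $E^{(p)}$, is an étale coordinate there, and $d\zeta$ is a globally defined, nowhere vanishing form on $E^{(p)}$, independent of the choice of $z$.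

**Proof.** The fibre of $\operatorname{Fr}_*\mathcal O_E$ at a point is $K[z_0]/(z_0^p)$ with $z_0$ a uniformizer. Since $\delta z_0$ is a unit, $\delta$ induces there an endomorphism $\bar\delta=(\text{unit})\cdot d/dz_0$, whose kernel is $K$. It is nilpotent with one-dimensional kernel, so it is a single Jordan block of size $p$. Hence $\delta$ and $\delta^{p-1}$ have constant ranks $p-1$ and $1$ on all fibres, so $\operatorname{im}\delta$ and $\ker\delta^{p-1}$ are subbundles of rank $p-1$, and $\ker\delta$ is a subbundle of rank $1$. Because $\delta^p=0$ we have $\operatorname{im}\delta\subset\ker\delta^{p-1}$, and equality follows from equality of ranks. Likewise $\mathcal O_{E^{(p)}}\cdot 1\subset\ker\delta$ are rank $1$ subbundles, so they are equal. Now $1\in\ker\delta^{p-1}=\operatorname{im}\delta$ gives $z$ locally.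

Since $\delta z=1$, the form $dz$ vanishes nowhere and $z$ is an étale coordinate. From $\delta z^i=iz^{i-1}$ we get $\delta^iz^i=i!\ne0$ for $i<p$, so on each fibre $z^i\in\ker\bar\delta^{i+1}\setminus\ker\bar\delta^i$. Hence $1,z,\dots,z^{p-1}$ is a basis. The function $\zeta$ is the Frobenius twist of $z$, so it is an étale coordinate on $E^{(p)}$. Finally $z$ is unique up to adding $c\in\ker\delta=\mathcal O_{E^{(p)}}$, and then $\zeta$ changes by $c^p$, the $p$-th power of a function on $E^{(p)}$. So $d\zeta$ does not change. $\square$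

**Example ($p=3$).** Let $E: y^2=x^3-x$ and $\delta$ dual to $dx/y$, so $\delta x=y$. Differentiating, $2y\,dy=-dx$, so $dy=-\tfrac12\,dx/y=dx/y$ in characteristic $3$, that is, $\delta y=1$. Then $\delta^2x=1$ and $\delta^3x=\delta^3y=0$, so $\delta^3=0$ and $E$ is supersingular. Away from $\infty$ we may take $z=y$. At $\infty$, $y$ has a pole; use $z_\infty=y/x^2$, which has a simple zero there. Indeed
$$\delta(y/x^2)=\frac1{x^2}-\frac{2y^2}{x^3}=\frac1{x^2}-2+\frac2{x^2}=1 .$$
The two choices differ by an element of $\mathcal O_{E^{(3)}}$, as they must: $y-(y/x)^3=y(x^3-y^2)/x^3=y/x^2$.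

### 1.2. The family $g:Y\to\mathbb P^1$

Put $B=A^{(p)}$, and let $\delta_1,\delta_2$ be the vector fields on $A$ from the two factors. Then $A[\operatorname{Fr}]\cong\alpha_p^2$. On $\mathbb P^1$ with homogeneous coordinates $(s:t)$ let $U_0=\{s=1\}$ with coordinate $t$, and $U_1=\{t=1\}$ with coordinate $s'=t^{-1}$. Let $\mathcal G\subset A[\operatorname{Fr}]\times\mathbb P^1$ be the finite flat subgroup of order $p$ that is the image of $a\mapsto(a,ta)$ over $U_0$ and of $a\mapsto(s'a,a)$ over $U_1$; on the overlap substitute $a\to s'a$ to see that these agree. It corresponds to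
$$D=s\delta_1+t\delta_2\in\operatorname{Lie}A\otimes H^0(\mathbb P^1,\mathcal O(1)),\qquad D^p=0,$$
the last because $\delta_1,\delta_2$ commute and $\delta_i^p=0$. Set $V_0:=A\times\mathbb P^1$ and
$$\pi:V_0\to Y:=V_0/\mathcal G,\qquad \pi':Y\to B\times\mathbb P^1,\qquad \pi'\pi=\operatorname{Fr}_A\times\mathrm{id}.$$
The quotient of an abelian scheme by a finite flat subgroup is an abelian scheme, so $g:Y\to\mathbb P^1$ is one, with fibres $Y_v=A/\mathcal G_v$. It is projective, being finite over $B\times\mathbb P^1$. The map $\pi$ is a homeomorphism and $\mathcal O_Y=\ker D$.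

**Step 1: local coordinates.** Choose local functions $x_1,x_2$ from 1.1 on the two factors, so $\delta_ix_j=\delta_{ij}$, and put $\xi_i=x_i^p$ on $B$. Over $U_0$, where $D=\delta_1+t\delta_2$, let $u=x_2-tx_1$. Then $Du=0$ and $Dx_1=1$. By 1.1, $\mathcal O_{V_0}=\bigoplus_{i,j<p}\mathcal O_{B\times U_0}u^jx_1^i$, and $D(\sum c_{ij}u^jx_1^i)=\sum i\,c_{ij}u^jx_1^{i-1}$. So $\ker D=\bigoplus_j\mathcal O_{B\times U_0}u^j$, that is,
$$\mathcal O_Y=\mathcal O_{B\times U_0}[u]/(u^p-\xi_2+t^p\xi_1),\qquad \mathcal O_{V_0}=\bigoplus_{i<p}\mathcal O_Y\,x_1^i,\quad x_1^p=\xi_1. \tag{1}$$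
On $B\times U_0$ the functions $\xi_1,\ \xi_2-t^p\xi_1,\ t$ are étale coordinates, and $Y$ is obtained by adjoining a $p$-th root $u$ of the second one. Hence $(u,\xi_1,t)$ are étale coordinates on $Y$. Applying $d$ to $u^p=\xi_2-t^p\xi_1$ gives
$$d\xi_2=t^p\,d\xi_1\quad\text{on }Y\text{ over }U_0 .$$
Over $U_1$ one uses $u'=x_1-s'x_2=-s'u$ and $\xi_2$ in the same way, with $Dx_2=1$ and $d\xi_1=s'^p d\xi_2$.

**Step 2: a filtration of $\pi_*\mathcal O_{V_0}$.** The operator $D$ is $\mathcal O_Y$-linear with values twisted by $g^*\mathcal O(1)$. So $D^i$ maps $\ker D^{i+1}$ to $\mathcal O_Y\otimes g^*\mathcal O(i)$ with kernel $\ker D^i$, and it is onto for $i<p$ because $D^ix_1^i=i!$ over $U_0$ and $D^ix_2^i=i!$ over $U_1$. Hence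
$$\pi_*\mathcal O_{V_0}\ \text{ is filtered with graded pieces }\ \mathcal O_Y,\ g^*\mathcal O(1),\ \dots,\ g^*\mathcal O(p-1), \tag{2}$$
the first step being the subsheaf $\mathcal O_Y$.

**Step 3: the canonical sheaf.** Over $U_0$ put $e_0=du\wedge d\xi_1$, a generator of $\omega_{Y/\mathbb P^1}$. It does not depend on choices: replacing $x_i$ by $x_i+c_i$ with $c_i\in\mathcal O_{E^{(p)}}$ changes $du$ by $dc_2-t\,dc_1$, a multiple of $d\xi_1$ since $d\xi_2=t^pd\xi_1$, and leaves $d\xi_1$ unchanged. Likewise $e_1=du'\wedge d\xi_2$ over $U_1$. On the overlap, in relative forms, $du'=-s'du$ and $d\xi_2=t^pd\xi_1$, so $e_1=-t^{p-1}e_0$. The bundle $\mathcal O(n)$ has generators $s^n$, $t^n$ with transition $t^n$, so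
$$\omega_{Y/\mathbb P^1}\cong g^*\mathcal O(p-1),\qquad \omega_Y\cong g^*\mathcal O(p-3),\qquad R^2g_*\mathcal O_Y\cong\mathcal O(1-p), \tag{3}$$
the last by duality with $g_*\omega_{Y/\mathbb P^1}=\mathcal O(p-1)$.

### 1.3. The Kummer pencil $X$

The group scheme $Y[2]$ is finite étale of degree $16$ over the simply connected curve $\mathbb P^1$, so it consists of $16$ disjoint sections $T_P=\pi(\{P\}\times\mathbb P^1)$, $P\in A[2](K)$. Put $T=\bigcup T_P$. This is the fixed locus of $-1$. Since $T_P-(y-T_P)=-y$, the involution is its own conjugate under translation by $T_P$. Hence it acts on the normal bundle of $T_P$ as it does on that of the zero section, namely by $-1$.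

Let $\sigma:\widetilde Y\to Y$ be the blow-up of $T$, with exceptional divisor $\mathcal E$. Near a point of $T$ choose generators of the ideal of $T$ and replace each $h$ by $\frac12(h-(-1)^*h)$; this does not change its class in the conormal bundle, so we obtain anti-invariant generators $w,w_2$. In the chart $w_2=wy_1$ of the blow-up, with $y_2$ a coordinate from $\mathbb P^1$, there are local coordinates
$$(w,y_1,y_2),\quad \mathcal E=\{w=0\},\quad w\mapsto-w,\ y_i\mapsto y_i ,$$
and the other chart is symmetric. So the fixed locus on $\widetilde Y$ is the smooth divisor $\mathcal E$, and the quotient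
$$\varpi:\widetilde Y\to X:=\widetilde Y/\{\pm1\}$$
has local coordinates $(w^2,y_1,y_2)$. Thus $X=X_p$ is a smooth projective threefold. Let $\tilde f:\widetilde Y\to\mathbb P^1$ and $f:X\to\mathbb P^1$ be the projections. The fibre $\widetilde Y_v$ is the abelian surface $Y_v$ blown up in $16$ points. A superscript $+$ denotes invariants under $-1$, which is an exact operation because $p\neq2$.

## 2. Calabi–Yau threefolds, liftings and the theorem

**Definition (Calabi–Yau threefold).** A smooth projective threefold $X$ over $K$ with $\omega_X\cong\mathcal O_X$ and $H^1(X,\mathcal O_X)=H^2(X,\mathcal O_X)=0$.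

**Definition (lifting).** Let $R$ be a local ring with residue field $K$. A lifting of $X$ to $R$ is a scheme $\mathcal X$, flat and proper over $\operatorname{Spec}R$, with an isomorphism $\mathcal X\times_{\operatorname{Spec} R}\operatorname{Spec}K\cong X$. We say $X$ is liftable to characteristic $0$ if it lifts to some complete discrete valuation ring $R$ of characteristic $0$ with residue field $K$; ramified $R$ are allowed. It is $W_2(K)$-liftable if it lifts to the Witt vectors of length $2$.

**Definition (Kodaira vanishing).** It holds on $X$ if $H^i(X,L^{-1})=0$ for every ample line bundle $L$ and every $i<\dim X$.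

**Example.** Let $p\ne5$. The Fermat quintic in $\mathbb P^4$ is a Calabi–Yau threefold: adjunction gives $\omega\cong\mathcal O$, and $0\to\mathcal O(-5)\to\mathcal O\to\mathcal O_X\to0$ gives $H^1=H^2=0$. Its equation lifts to $W(K)$ and to $W_2(K)$, so it is liftable in both senses.

The connection between these notions is the theorem of Deligne and Illusie: if $X$ is smooth projective with $\dim X\le p$ and $X$ is $W_2(K)$-liftable, then Kodaira vanishing holds on $X$. Some Calabi–Yau threefolds in characteristic $2$ or $3$ cannot be lifted to characteristic $0$; for instance, the Hirokado variety (characteristic $3$) and the Schröer variety are not $W_2(K)$-liftable (Ekedahl), so the criterion says nothing about them. In "Kodaira type vanishing theorem for the Hirokado variety" (arXiv:1204.1622, 2012), Takayama remarks: "As far as the author is aware, it is not known whether Kodaira vanishing holds on any of non-liftable Calabi-Yau threefolds in positive characteristic." So we ask: is there a Calabi–Yau threefold in positive characteristic that is liftable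 neither to characteristic $0$ nor to $W_2(K)$, and on which Kodaira vanishing holds? The answer is yes.

**Theorem.** Let $p\ge3$ and let $X=X_p$ be the threefold of Section 1.

1. $\omega_X\cong f^*\mathcal O(p-3)$, $H^1(\mathcal O_X)=H^2(\mathcal O_X)=0$ and $h^3(\mathcal O_X)=p-2$. In particular, for $p=3$, $X$ is a Calabi–Yau threefold.
2. $H^3_{dR}(X/K)=0$. Consequently $X$ is liftable neither to characteristic $0$ (ramified bases allowed) nor to $W_2(K)$.
3. $H^i(X,L^{-1})=0$ for every ample line bundle $L$ on $X$ and every $i<3$.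

For $p=3$ this answers the question affirmatively over every algebraically closed field of characteristic $3$. For $p\ge5$, $X_p$ is not Calabi–Yau, but it still satisfies Kodaira vanishing and has neither kind of lifting.

## 3. The canonical sheaf and $H^n(\mathcal O_X)$

**Step 1: $\omega_X\cong f^*\mathcal O(p-3)$.** The involution acts by $-1$ on the conormal bundle of the zero section of $g$, which is $g_*\Omega^1_{Y/\mathbb P^1}$, hence trivially on $g_*\omega_{Y/\mathbb P^1}$, its second exterior power. So a local generator of $\omega_Y=g^*\mathcal O(p-3)$ coming from $\mathbb P^1$ is an invariant $3$-form. Since $\sigma$ blows up a smooth center of codimension $2$, the pullback of this form to $\widetilde Y$ has divisor exactly $\mathcal E$. In the coordinates of 1.3 it is $h\,dw\wedge dy_1\wedge dy_2$ with $h$ anti-invariant, so $h=wh'$ with $h'$ invariant, and $h'$ is a unit because the divisor is $\mathcal E$. Thus the form equals $\frac12h'\,d(w^2)\wedge dy_1\wedge dy_2$ and descends to a nowhere vanishing form on $X$. These descended generators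 have the transition functions of $\mathcal O(p-3)$.

**Step 2: the numbers.** As $\varpi$ is finite and $R\sigma_*\mathcal O_{\widetilde Y}=\mathcal O_Y$, we have $H^n(\mathcal O_X)=H^n(\widetilde Y,\mathcal O)^+=H^n(Y,\mathcal O)^+$. On the abelian scheme $Y$, $R^bg_*\mathcal O=\Lambda^bR^1g_*\mathcal O$ and $-1$ acts on it by $(-1)^b$. So only $b=0,2$ contribute to the Leray spectral sequence. The case $b=0$ contributes $H^a(\mathbb P^1,\mathcal O)$, which is $K$ in total degree $0$. The case $b=2$ contributes $H^a(\mathbb P^1,\mathcal O(1-p))$ by (3), which is $0$ for $a=0$ and has dimension $p-2$ for $a=1$, in total degree $3$. So $h^1(\mathcal O_X)=h^2(\mathcal O_X)=0$ and $h^3(\mathcal O_X)=p-2$. This proves part 1. For $p=3$: $R^2g_*\mathcal O_Y=\mathcal O(-2)$ and $h^3=1$. $\square$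

## 4. The vanishing of $H^3_{dR}(X)$

### 4.1. From $X$ to $Y$

**Step 1: $H^3_{dR}(X)=H^3_{dR}(\widetilde Y)^+$.** The aim is $\Omega^\bullet_X=(\varpi_*\Omega^\bullet_{\widetilde Y})^+$. In the coordinates $(w,y_1,y_2)$ an invariant form is a sum of products of $dw,dy_1,dy_2$; coefficients of products without $dw$ are invariant, and coefficients of products with $dw$ are anti-invariant. An anti-invariant function vanishes on the fixed locus $w=0$, so it is $w$ times an invariant function, and $w\,dw=\frac12d(w^2)$. So invariant forms are generated over invariant functions by products of $d(w^2),dy_1,dy_2$, which is $\Omega^\bullet_X$. As $\varpi$ is finite and $+$ is exact, the claim follows.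

**Step 2: $\sigma^*:H^3_{dR}(Y)\to H^3_{dR}(\widetilde Y)$ is surjective.** We compute $R\sigma_*\Omega^i_{\widetilde Y}$. First, $\sigma_*\Omega^i_{\widetilde Y}=\Omega^i_Y$: the left side is torsion free and agrees with the locally free sheaf $\Omega^i_Y$ off the codimension $2$ set $T$. Next use
$$0\to\Omega^i_{\widetilde Y}(\log\mathcal E)(-\mathcal E)\to\Omega^i_{\widetilde Y}\to\Omega^i_{\mathcal E}\to0 .$$
Write $\mathcal O_{\mathcal E}(1)=\mathcal O_{\mathcal E}(-\mathcal E)$, which has degree $1$ on the fibres $\mathbb P^1$ of $\mathcal E\to T$. By the residue sequence, for $m\ge1$ the sheaf $\Omega^i_{\widetilde Y}(\log\mathcal E)(-m\mathcal E)|_{\mathcal E}$ is an extension of $\Omega^{i-1}_{\mathcal E}(m)$ by $\Omega^i_{\mathcal E}(m)$. On a fibre $\mathbb P^1$, $\Omega^1_{\mathcal E}$ is an extension of $\mathcal O(-2)$ by $\mathcal O$ and $\Omega^2_{\mathcal E}$ is $\mathcal O(-2)$. So our sheaf is filtered there by copies of $\mathcal O(m)$ and $\mathcal O(m-2)$, and its $R^1\sigma_*$ vanishes. Hence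
$$R^1\sigma_*\big(\Omega^i(\log\mathcal E)(-(m+1)\mathcal E)\big)\to R^1\sigma_*\big(\Omega^i(\log\mathcal E)(-m\mathcal E)\big)$$
is onto for all $m\ge1$. Since $-\mathcal E$ is $\sigma$-ample these sheaves vanish for $m\gg0$, hence for $m=1$. The fibres of $\sigma$ have dimension at most $1$, so there is no $R^2\sigma_*$, and
$$R^1\sigma_*\Omega^i_{\widetilde Y}\cong R^1(\sigma|_{\mathcal E})_*\Omega^i_{\mathcal E}\cong\Omega_T^{i-1}.$$
The last isomorphism comes from $0\to\sigma^*\Omega^i_T\to\Omega^i_{\mathcal E}\to\sigma^*\Omega_T^{i-1}\otimes\Omega^1_{\mathcal E/T}\to0$, using $R^1\sigma_*\mathcal O_{\mathcal E}=0$ and $R^1\sigma_*\Omega^1_{\mathcal E/T}=\mathcal O_T$.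

The map $\Omega_Y^\bullet\to R\sigma_*\Omega_{\widetilde Y}^\bullet$ respects the stupid filtrations. So its cone is filtered with graded pieces $\Omega_T^{i-1}[-i-1]$, $i\ge1$. The third hypercohomology of the cone is therefore built from subquotients of $H^{2-i}(T,\Omega^{i-1}_T)$, that is, of $H^1(T,\mathcal O_T)$ and $H^0(T,\Omega_T^1)$. Both are $0$ because $T$ is a union of copies of $\mathbb P^1$. The long exact sequence of the cone gives surjectivity.

Taking invariants, it suffices to show $H^3_{dR}(Y)^+=0$.

### 4.2. From $Y$ to a complex on $\mathbb P^1$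

Let $\mathcal H^b=H^b_{dR}(Y/\mathbb P^1)$ with its Gauss–Manin connection $\nabla$, and $\mathcal H=\mathcal H^1$. For abelian schemes, $\mathcal H^b=\Lambda^b\mathcal H$ is locally free and commutes with base change, and the Hodge–de Rham spectral sequence degenerates (Berthelot–Breen–Messing, *Théorie de Dieudonné cristalline II*, 2.5.2). The involution acts on $\mathcal H^b$ by $(-1)^b$. In the long exact sequence of
$$0\to g^*\Omega^1_{\mathbb P^1}\otimes\Omega^{\bullet-1}_{Y/\mathbb P^1}\to\Omega_Y^\bullet\to\Omega^\bullet_{Y/\mathbb P^1}\to0$$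
the connecting map is $\nabla$ (Katz–Oda), so
$$0\to\operatorname{coker}(\nabla|\mathcal H^{n-1})\to R^ng_*\Omega^\bullet_Y\to\ker(\nabla|\mathcal H^n)\to0 .$$
Hence $\mathcal D=(Rg_*\Omega^\bullet_Y)^+$ has cohomology sheaves $\ker(\nabla|\mathcal H^b)$ in degree $b$ and $\operatorname{coker}(\nabla|\mathcal H^b)$ in degree $b+1$, for $b=0,2,4$. These are coherent on $\mathbb P^{1(p)}$, so they have cohomology only in degrees $0$ and $1$. Therefore $H^3_{dR}(Y)^+=\mathbb H^3(\mathbb P^1,\mathcal D)$ is an extension of subquotients of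
$$H^0(\operatorname{coker}\nabla|\mathcal H^2)\quad\text{and}\quad H^1(\ker\nabla|\mathcal H^2).$$
For the two-term complex $[\Lambda^2\mathcal H\xrightarrow{\nabla}\Lambda^2\mathcal H\otimes\Omega^1]$ there is an exact sequence $0\to H^1(\ker\nabla)\to\mathbb H^1\to H^0(\operatorname{coker}\nabla)\to0$. So it suffices to prove
$$\mathbb H^1\big(\mathbb P^1,[\Lambda^2\mathcal H\xrightarrow{\nabla}\Lambda^2\mathcal H\otimes\Omega^1_{\mathbb P^1}]\big)=0. \tag{4}$$

### 4.3. The structure of $(\mathcal H,\nabla)$

The point of this subsection: $\mathcal H$ is squeezed between two constant bundles, and this determines it up to extensions. Put $H_A=H^1_{dR}(A)$, $H_B=H^1_{dR}(B)$ and $\Omega_0=H^0(B,\Omega^1_B)=\langle d\xi_1,d\xi_2\rangle$. Functoriality of the Gauss–Manin connection gives horizontal maps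
$$H_B\otimes\mathcal O\xrightarrow{\ \alpha=\pi'^*\ }\mathcal H\xrightarrow{\ \beta=\pi^*\ }H_A\otimes\mathcal O,\qquad\beta\alpha=\operatorname{Fr}_A^*\otimes1 ,$$
where the outer bundles carry the connection $1\otimes d$.

**Step 1: $\ker\operatorname{Fr}_A^*=\Omega_0$, and its image $C$ is $H^0(A,\Omega^1)$.** The map of complexes $\Omega_B^\bullet\to\operatorname{Fr}_*\Omega_A^\bullet$ is zero in positive degrees, and in degree $0$ it has image $\mathcal O_B$, the zeroth cohomology sheaf of $\operatorname{Fr}_*\Omega_A^\bullet$. So on $H^1_{dR}$ it factors as $H_B\to H^1(B,\mathcal O_B)\to H_A$. The first map is onto with kernel $\Omega_0$, by Hodge degeneration. The second is the edge map $\mathbb H^1(\tau_{\le0})\to\mathbb H^1$ of the conjugate spectral sequence, which is injective because $\mathbb H^0(\tau_{\ge1})=0$. So $\ker\operatorname{Fr}_A^*=\Omega_0$ and $\dim C=2$. The composite $H^1(B,\mathcal O)\to H_A\to H^1(A,\mathcal O)$ is pullback by Frobenius, which is zero since $E$ is supersingular. So $C\subset H^0(A,\Omega^1)$, and both have dimension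 $2$.

**Step 2: $\beta_v$ has rank $3$ at every $v$.** Its image contains $C=H^0(A,\Omega^1)=\ker(H_A\to H^1(A,\mathcal O))$. The map $H^1(\mathcal O_{Y_v})\to H^1(\mathcal O_A)$ is the Lie algebra of $\operatorname{Pic}_{Y_v}\to\operatorname{Pic}_A$, whose kernel is the Cartier dual of $\mathcal G_v\cong\alpha_p$, which is again $\alpha_p$ and has one-dimensional Lie algebra. So that map has rank $2-1=1$. Since $H^1_{dR}(Y_v)\to H^1(\mathcal O_{Y_v})$ is onto, $\operatorname{rank}\beta_v=2+1$.

**Step 3: $\alpha_v$ has rank $3$ at every $v$.** By Step 1, $\ker\alpha_v\subset\Omega_0$. In $H^0(\Omega^1_{Y_v})\subset H^1_{dR}(Y_v)$ we have $d\xi_2=t^pd\xi_1$ over $U_0$, with $d\xi_1\ne0$ because $\xi_1$ is part of a system of étale coordinates; over $U_1$, $d\xi_1=s'^pd\xi_2$ with $d\xi_2\neq0$. So $\alpha_v|_{\Omega_0}$ has rank $1$, $\dim\ker\alpha_v=1$ and $\operatorname{rank}\alpha_v=3$.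

**Step 4: the filtration.** By constancy of ranks,
$$\mathcal K:=\alpha(\Omega_0\otimes\mathcal O)\ \subset\ \mathcal I:=\operatorname{im}\alpha\ \subset\ \mathcal H$$
are subbundles of ranks $1$ and $3$; they are horizontal. Since $\beta\alpha$ kills $\Omega_0$, $\mathcal K\subset\ker\beta$, and both are subbundles of rank $1$, so $\mathcal K=\ker\beta$. Now identify the graded pieces. A bundle $\operatorname{Fr}^*M$, with $M$ on $\mathbb P^{1(p)}$, carries the canonical connection for which local sections of $M$ are flat.

* $\mathcal K$ has flat generators $\kappa_0=\alpha(d\xi_1)$ over $U_0$ and $\kappa_1=\alpha(d\xi_2)$ over $U_1$, with $\kappa_1=t^p\kappa_0$, and $t^p$ is the pullback of the coordinate of $\mathbb P^{1(p)}$. So $\mathcal K\cong\operatorname{Fr}^*\mathcal O(1)$ with canonical connection.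
* Since $\ker\alpha\subset\Omega_0\otimes\mathcal O$, $\mathcal I/\mathcal K\cong(H_B/\Omega_0)\otimes\mathcal O\cong(\mathcal O^2,d)$.
* $\mathcal N:=\mathcal H/\mathcal I\cong\beta(\mathcal H)/\beta(\mathcal I)=\beta(\mathcal H)/(C\otimes\mathcal O)$ is a horizontal line subbundle of $(H_A/C)\otimes\mathcal O\cong(\mathcal O^2,d)$. Its $p$-curvature is zero, so by Cartier descent $\mathcal N=\operatorname{Fr}^*\mathcal N_0$ with canonical connection.

**Step 5: $\mathcal N_0\cong\mathcal O(-1)$.** The Hodge filtration $0\to g_*\Omega^1_{Y/\mathbb P^1}\to\mathcal H\to R^1g_*\mathcal O_Y\to0$ and (3) give $\deg\mathcal H=(p-1)+(1-p)=0$, since the determinants of the two outer terms are $g_*\omega_{Y/\mathbb P^1}$ and $R^2g_*\mathcal O_Y$. By Step 4, $p+0+p\deg\mathcal N_0=0$.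

**Step 6: proof of (4).** By Steps 4 and 5, $\Lambda^2\mathcal H$ has a horizontal filtration whose graded pieces are sums of bundles $\operatorname{Fr}^*M$ with canonical connection, $M\in\{\mathcal O(1),\mathcal O,\mathcal O(-1)\}$. In detail, $\mathcal K\otimes\mathcal O^2$ gives $M=\mathcal O(1)$ twice, $\Lambda^2\mathcal O^2$ and $\mathcal K\otimes\mathcal N$ give $M=\mathcal O$, and $\mathcal O^2\otimes\mathcal N$ gives $M=\mathcal O(-1)$ twice. For such a piece the Cartier isomorphism gives
$$\ker\nabla=M,\qquad\operatorname{coker}\nabla=M\otimes\Omega^1_{\mathbb P^{1(p)}}=M(-2).$$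
(For $M=\mathcal O$ on the affine line: $d$ on $K[t]=\bigoplus_{i<p}K[t^p]t^i$ has kernel $K[t^p]$, and exactly $K[t^p]t^{p-1}dt$ is missed.) Since $H^1(\mathbb P^1,M)=0$ and $H^0(\mathbb P^1,M(-2))=0$ for the three bundles $M$, each piece has $\mathbb H^1=0$, and (4) follows by the long exact sequences. Hence $H^3_{dR}(Y)^+=0$ and $H^3_{dR}(X/K)=0$.

## 5. $H^3_{dR}=0$ and $h^3(\mathcal O)>0$ exclude liftings

**Step 1: no lifting to characteristic $0$.** Let $\mathcal X/R$ be a lifting to a complete discrete valuation ring, with generic fibre $\mathcal X_\eta$. The locus where $\mathcal X\to\operatorname{Spec}R$ is smooth is open and contains the closed fibre. Its complement has closed image by properness, and this image misses the closed point, so it is empty. Thus $\mathcal X/R$ is smooth. Universal coefficients give an injection $H^3_{dR}(\mathcal X/R)\otimes_RK\hookrightarrow H^3_{dR}(X/K)=0$. By Nakayama $H^3_{dR}(\mathcal X/R)=0$, so $H^3_{dR}(\mathcal X_\eta)=0$. By semicontinuity $h^1(\mathcal O_{\mathcal X_\eta})=h^2(\mathcal O_{\mathcal X_\eta})=0$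 and $h^0(\mathcal O_{\mathcal X_\eta})=1$. Constancy of $\chi(\mathcal O)=1-(p-2)$ then forces $h^3(\mathcal O_{\mathcal X_\eta})=p-2>0$. But Hodge–de Rham degeneration in characteristic $0$ makes $H^3(\mathcal O_{\mathcal X_\eta})$ a quotient of $H^3_{dR}(\mathcal X_\eta)=0$, a contradiction. No use was made of the ramification of $R$.

**Step 2: no lifting to $W_2(K)$.** If $X$ lifts to $W_2(K)$, Deligne–Illusie (Invent. Math. 89 (1987), Thm. 2.1) give $\tau_{<p}\operatorname{Fr}_*\Omega_X^\bullet\cong\bigoplus_{i<p}\Omega^i_{X'}[-i]$. As $p\ge3$, $\mathbb H^2(\tau_{\ge p}\operatorname{Fr}_*\Omega_X^\bullet)=0$, so $\mathbb H^3(\tau_{<p}\operatorname{Fr}_*\Omega_X^\bullet)\hookrightarrow H^3_{dR}(X)=0$. The left side contains $H^3(X',\mathcal O_{X'})$, of dimension $p-2>0$, a contradiction. This proves part 2. $\square$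

## 6. Deligne–Illusie vanishing for ample $\mathbb Q$-divisors

For part 3 we need vanishing on liftable varieties in a form that tolerates line bundles slightly less than ample. An SNC divisor is a divisor with smooth components crossing normally. A pair $(V,G)$ with $G$ SNC lifts to $W_2(K)$ if $V$ has a smooth lifting in which the components of $G$ lift to a relative SNC divisor. For a $\mathbb Q$-divisor $H=\sum h_iG_i$ put $\lceil H\rceil=\sum\lceil h_i\rceil G_i$. Its fractional part is supported on the components with $h_i\notin\mathbb Z$. For example $\lceil\Delta-\frac17G_1\rceil=\Delta$ for an integral divisor $\Delta$.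

**Lemma (after Deligne–Illusie, Esnault–Viehweg, Hara).** Let $V$ be smooth projective of dimension $d\le p$ over $K$, and $G\subset V$ an SNC divisor (possibly $0$) such that $(V,G)$ lifts to $W_2(K)$. Let $H$ be an ample $\mathbb Q$-divisor whose fractional part is supported in $G$. Then $H^i(V,\mathcal O(-\lceil H\rceil))=0$ for $i<d$.

**Proof.** The plan is to compare $\lceil p^eH\rceil$ for successive $e$ and to end with Serre vanishing for $e\gg0$. Let
$$M_e=\lceil p^eH\rceil,\qquad B_e=pM_e-M_{e+1}.$$
For real $a$, the integer $p\lceil a\rceil$ is at least $pa$, hence at least $\lceil pa\rceil$; and $p\lceil a\rceil<pa+p\le\lceil pa\rceil+p$. So $p\lceil a\rceil-\lceil pa\rceil\in[0,p-1]$, and it is $0$ when $a\in\mathbb Z$. Thus $\operatorname{Supp}B_e\subset G$ and $B_e$ has coefficients in $[0,p-1]$.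

**Step 1: decomposition.** By Deligne–Illusie 4.2.3, $\tau_{<p}\operatorname{Fr}_*\Omega_V^\bullet(\log G)\cong\bigoplus_{i<p}\Omega^i_{V'}(\log G')[-i]$.

**Step 2: small poles change nothing.** We claim that for $0\le B\le(p-1)G$ the inclusion $\Omega^\bullet(\log G)\to\Omega^\bullet(\log G)(B)$ is a quasi-isomorphism. It suffices to treat one step from $B-G_1$ to $B$, where the component $G_1$ of $G$ has coefficient $b\in[1,p-1]$ in $B$. Choose local coordinates with $G_1=\{z_1=0\}$ and $G=\{z_1\cdots z_r=0\}$, write $B=\sum_{i\le r}b_i\{z_i=0\}$ with $b_1=b$, and let $\theta=z_1\partial_{z_1}$. The quotient complex consists of classes of $\prod_iz_i^{-b_i}\,\omega$ with $\omega$ a log form, modulo $z_1$. The Lie derivative $L_\theta$ kills $dz_i/z_i$ ($i\le r$) and $dz_i$ ($i>r$), and $\theta a\in(z_1)$ for every function $a$. So $L_\theta\omega\equiv0$ modulo $z_1$, while $\theta\big(\prod z_i^{-b_i}\big)=-b\prod z_i^{-b_i}$. Hence $d\iota_\theta+\iota_\theta d=L_\theta$ acts on the quotient as $-b\ne0$ in $K$. As $\iota_\theta$ is defined on the quotient,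 the quotient is acyclic.

**Step 3: the chain of inequalities.** The complex $\operatorname{Fr}_*\Omega^\bullet_V(\log G)$ is $\mathcal O_{V'}$-linear, and $\operatorname{Fr}^*\mathcal O_{V'}(-M_e')=\mathcal O(-pM_e)$ has local generators that are $p$-th powers, killed by $d$. So we may tensor Steps 1 and 2 (with $B=B_e$) with $\mathcal O_{V'}(-M'_e)$. With $B_e-pM_e=-M_{e+1}$ we get, for $n<d\le p$,
$$\sum_{i+j=n}h^j(\Omega^i(\log G)(-M_e))\le\dim\mathbb H^n\big(V,\Omega^\bullet(\log G)(B_e-pM_e)\big)\le\sum_{i+j=n}h^j(\Omega^i(\log G)(-M_{e+1})).$$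
The first inequality holds because $\mathbb H^n(\tau_{<p})\to\mathbb H^n$ is injective for $n\le p$ (the obstruction is $\mathbb H^{n-1}(\tau_{\ge p})=0$), because every $i\le n$ is $<p$ and so occurs in the sum of Step 1, and because cohomology on $V'$ and on $V$ has the same dimensions. The second is the Hodge spectral sequence.

**Step 4: end of the chain.** Let $mH$ be integral and $p^e=am+r$ with $0\le r<m$. Then $M_e=a(mH)+\lceil rH\rceil$ with finitely many possible $\lceil rH\rceil$, $mH$ is ample, and $a\to\infty$. By Serre duality $h^j(\Omega^i(\log G)(-M_e))=h^{d-j}\big(\Omega^i(\log G)^\vee\otimes\omega_V(M_e)\big)$, and $d-j>0$ since $j\le n<d$. Serre vanishing makes the sums zero for $e\gg0$. So they are zero for $e=0$, and the term $i=0$ is $h^n(\mathcal O(-\lceil H\rceil))$. $\square$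

## 7. What the fibres give, and where they stop

Let $L$ be ample on $X$ and $N=\varpi^*L$, ample on $\widetilde Y$ since $\varpi$ is finite. As $p\ne2$, $\mathcal O_X\to\varpi_*\mathcal O_{\widetilde Y}$ splits, so $H^i(X,L^{-1})\subset H^i(\widetilde Y,N^{-1})$. Part 3 thus follows from:

**Claim.** $H^i(\widetilde Y,N^{-1})=0$ for every ample $N$ on $\widetilde Y$ and $i<3$.

**Step 1: degrees $0$ and $1$.** We cannot apply Deligne–Illusie to $X$, by part 2. The sensible first try is to apply it to the fibres of $\tilde f$. Abelian surfaces lift to $W_2(K)$ (Grothendieck; Oort, *Finite group schemes, local moduli for abelian varieties, and lifting problems*, Compositio Math. 23 (1971)), and points lift by smoothness. Blowing up lifted points lifts $\widetilde Y_v$. The Lemma with $G=0$, $d=2$ gives $H^0(\widetilde Y_v,N_v^{-1})=H^1(\widetilde Y_v,N_v^{-1})=0$ for all $v$. By cohomology and base change $\tilde f_*N^{-1}=R^1\tilde f_*N^{-1}=0$; twisting by $\tilde f^*\mathcal O(k)$ does not affect this, so the Leray spectral sequence gives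
$$H^0(\widetilde Y,N^{-1}\otimes\tilde f^*\mathcal O(k))=H^1(\widetilde Y,N^{-1}\otimes\tilde f^*\mathcal O(k))=0\quad\text{for all }k\in\mathbb Z. \tag{5}$$

**Where this stops.** In degree $2$ the same spectral sequence leaves $H^2(\widetilde Y,N^{-1})=H^0(\mathbb P^1,R^2\tilde f_*N^{-1})$. The sheaf $R^2\tilde f_*N^{-1}$ is a nonzero vector bundle, since $h^2(\widetilde Y_v,N_v^{-1})=\chi(N_v^{-1})>0$: on $\widetilde Y_v$ the canonical class is the sum of the $16$ exceptional curves and $\chi(\mathcal O)=0$, so Riemann–Roch gives $\chi(N_v^{-1})=\frac12(N_v^2+N_v\cdot K_{\widetilde Y_v})>0$. Vanishing on the fibres says nothing about its global sections. Some global input is needed.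

**The same question before blowing up.** Let $M$ be ample on $Y$ and ask for $H^2(Y,M^{-1})=0$. The argument of Step 1 on the abelian surfaces $Y_v$ gives (5) with $(Y,g,M)$ in place of $(\widetilde Y,\tilde f,N)$. By (2), $\pi_*\mathcal O_{V_0}/\mathcal O_Y$ is filtered by the sheaves $g^*\mathcal O(k)$, so $H^1(Y,M^{-1}\otimes\pi_*\mathcal O_{V_0}/\mathcal O_Y)=0$ and
$$H^2(Y,M^{-1})\hookrightarrow H^2(V_0,\pi^*M^{-1}).$$
Now $V_0=E\times E\times\mathbb P^1$ lifts to $W_2(K)$ because $E$ does, and $\pi^*M$ is ample because $\pi$ is finite. The Lemma with $d=3\le p$, $G=0$ makes the right side zero. So degree $1$ information with all twists, plus a liftable purely inseparable cover, yields degree $2$.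

For $\widetilde Y$ the cover becomes $W=V_0\times_Y\widetilde Y$, and there are two new difficulties. First, $W$ is singular, with local equation $x^p=u\lambda$ as we shall see. Second, on a resolution $V$ of $W$ the pullback of $N$ is trivial on contracted curves, so not ample. We shall see that $V$ can be taken to be an iterated blow-up of $A\times\mathbb P^1$ that still lifts together with its exceptional divisors, and the Lemma with $G\ne0$ absorbs the lack of ampleness.

## 8. The cover $W$ and its resolution by $p$ blow-ups

**Step 1: reduction to $W$.** The map $\pi:V_0\to Y$ is finite between smooth varieties of the same dimension, hence flat. Put $W:=V_0\times_Y\widetilde Y$ with projection $q_1:W\to\widetilde Y$. Let $I$ be the ideal of $T$ and $J=I\mathcal O_{V_0}$; blowing up commutes with flat base change, so $W=\mathrm{Bl}_JV_0$. By affine base change $q_{1*}\mathcal O_W=\sigma^*\pi_*\mathcal O_{V_0}$. The graded pieces in (2) are locally free, so pulling back by $\sigma$ shows that $q_{1*}\mathcal O_W/\mathcal O_{\widetilde Y}$ is filtered with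 graded pieces $\tilde f^*\mathcal O(k)$, $1\le k\le p-1$. By (5), $H^1(\widetilde Y,N^{-1}\otimes(q_{1*}\mathcal O_W/\mathcal O_{\widetilde Y}))=0$, and therefore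
$$H^2(\widetilde Y,N^{-1})\hookrightarrow H^2(\widetilde Y,N^{-1}\otimes q_{1*}\mathcal O_W)=H^2(W,q_1^*N^{-1}). \tag{6}$$

**Step 2: the ideal $J$ in coordinates.** Let $P=(P_1,P_2)\in A[2](K)$. Near $\{P\}\times\mathbb P^1$ choose $x_i$ as in 1.1 vanishing exactly at $P_i$: subtract a constant, then shrink. Work over $U_0$. As $(u,\xi_1,t)$ are étale coordinates on $Y$, the locus $u=\xi_1=0$ is étale over $U_0$, in particular reduced. On it $x_1=0$ and $x_2=u+tx_1=0$ set-theoretically (recall that $\pi$ is a homeomorphism), so it is $T_P$. Hence $I=(u,\xi_1)$ and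
$$J=(u,x^p),\qquad x:=x_1,$$
and $(x,u,t)$ are étale coordinates on $V_0$. Over $U_1$ the same holds with $(u',x_2)$ in place of $(u,x_1)$.

**Step 3: the blow-ups.** Define inductively $J_0=J$, $Z_j=V(J_j)_{\mathrm{red}}$, $\varphi_{j+1}:V_{j+1}=\mathrm{Bl}_{Z_j}V_j\to V_j$ with exceptional divisor $F_{j+1}$, and $J_{j+1}=J_j\mathcal O_{V_{j+1}}(F_{j+1})$, for $0\le j<p$. All $16$ points $P$ are treated at once. We claim that near $Z_j$ there are coordinates $(x,u_j,t)$ with $u=x^ju_j$,
$$J_j=(u_j,x^{p-j}),\qquad Z_j=\{x=u_j=0\},\qquad F_j=\{x=0\}\ (j\ge1),$$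
and that no $F_i$ with $1\le i<j$ meets this neighborhood. For $j=0$ this is Step 2 with $u_0=u$. For the induction, look at the two charts of the blow-up of $Z_j$.

* In the chart $u_j=xu_{j+1}$ we have $J_j\mathcal O=x\cdot(u_{j+1},x^{p-j-1})$ and $F_{j+1}=\{x=0\}$, so $J_{j+1}=(u_{j+1},x^{p-j-1})$. The strict transform of $F_j$ is absent.
* In the chart $x=u_jx'$ we have $J_j\mathcal O=(u_j)$ and $F_{j+1}=\{u_j=0\}$, so $J_{j+1}=(1)$. For $j\ge1$, the strict transform of $F_j$ is $\{x'=0\}$.

So for $j+1<p$ the next center lies in the first chart, which proves the claim. Put $V:=V_p$ and $\tau:V\to V_0$. We record the consequences.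

* $J_p=(1)$, so $J\mathcal O_V$ is invertible.
* For $1\le j<p$, $Z_j\subset F_j$ is a section of the $\mathbb P^1$-bundle $F_j\to Z_{j-1}$, given by $u_j=0$. So every $Z_j$ with $0\le j<p$ is a disjoint union of $16$ sections over $\mathbb P^1$.
* For $j\ge1$, $Z_j$ is disjoint from the strict transforms of all $F_i$, $i<j$.
* The divisor $\sum F_j\subset V$ (strict transforms) is SNC: over each $P$ the $F_j$ are smooth, and $F_j$ meets only $F_{j\pm1}$, transversally, by the second chart.

Since $J\mathcal O_V$ is invertible and $W=\mathrm{Bl}_JV_0$, there is a map $\rho:V\to W$ over $V_0$. Put $q=q_1\rho:V\to\widetilde Y$. Then $\sigma q=\pi\tau$.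

**Step 4: $R\rho_*\mathcal O_V=\mathcal O_W$.** Near $Z_0$, the maps $V\to W\to V_0$ are the base change along the smooth map $(x,u):V_0\to\mathbb A^2$ of
$$S_p\xrightarrow{\ b\ }S_J\xrightarrow{\ a\ }\mathbb A^2,\qquad S_J=\mathrm{Bl}_{(u,x^p)}\mathbb A^2,$$
where $S_p$ is obtained from $\mathbb A^2$ by $p$ blow-ups of points. The charts of $S_J$ are $\{x^p=u\lambda\}$, a hypersurface with one isolated singular point, and $\mathbb A^2$ with coordinates $(x,\mu)$, $u=x^p\mu$. So $S_J$ is normal, $b_*\mathcal O=\mathcal O$, and $R^1b_*\mathcal O$ has finite support. In the exact sequence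
$$R^1(ab)_*\mathcal O\to a_*R^1b_*\mathcal O\to R^2a_*(b_*\mathcal O)$$
the left term vanishes because $ab$ is a composite of point blow-ups of a smooth surface, and the right term vanishes by fibre dimension. So $a_*R^1b_*\mathcal O=0$, and since the support is finite, $R^1b_*\mathcal O=0$. Higher direct images vanish by fibre dimension. Flat base change gives the assertion near $Z_0$, and elsewhere $\rho$ is an isomorphism. By the projection formula,
$$H^2(W,q_1^*N^{-1})=H^2(V,q^*N^{-1}). \tag{7}$$

**Example ($p=3$).** Fix a point of $Z_0$. The fibre of $\tau$ over it is a chain $C_1\cup C_2\cup C_3$, with $C_j\subset F_j$ a fibre of $F_j\to Z_{j-1}$. When $F_j$ is created, $F_j\cdot C_j=-1$; blowing up $Z_j\subset F_j$ lowers this by $1$. So $F_1\cdot C_1=F_2\cdot C_2=-2$, $F_3\cdot C_3=-1$, and neighbors meet once. The map $\rho$ contracts $C_1$ and $C_2$ to the singular point of $x^3=u\lambda$, and $q^*N$ has degree $0$ on them.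

## 9. The pair $(V,\sum F_j)$ lifts to $W_2(K)$

$V_0$ lifts, but the centers $Z_j$ must be lifted too, inside the lifted $F_j$. The obstruction lives in $H^1$ of $N_{Z_j/F_j}$, so we compute this line bundle. We work with one component at a time; each $Z_j\cong\mathbb P^1$.

**Step 1: $\deg N_{Z_j/F_j}=j+1$ for $1\le j<p$.** Here $F_j=\mathbb P(N_{Z_{j-1}/V_{j-1}})$, lines in the normal bundle. The section $Z_j$ corresponds to a line subbundle $\ell_j\subset N_{Z_{j-1}/V_{j-1}}$, with
$$N_{Z_j/F_j}=\mathcal Hom(\ell_j,\ N_{Z_{j-1}/V_{j-1}}/\ell_j),\qquad\mathcal O(F_j)|_{Z_j}=\ell_j .$$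
For $j=1$: $N_{Z_0/V_0}=\operatorname{Lie}A\otimes\mathcal O\cong\mathcal O^2$. Since $Z_1=\{x=u_1=0\}$ with $u=xu_1$, $\ell_1$ is the direction $du=0$. On $Z_0$ we have $du=dx_2-t\,dx_1$, so $\ell_1$ is spanned by $s\delta_1+t\delta_2$. Hence $\ell_1\cong\mathcal O(-1)$, the quotient is $\mathcal O(1)$, and $\deg N_{Z_1/F_1}=2$.

For $j\ge2$ there is the sequence
$$0\to N_{Z_{j-1}/F_{j-1}}\to N_{Z_{j-1}/V_{j-1}}\to\mathcal O(F_{j-1})|_{Z_{j-1}}=\ell_{j-1}\to0 .$$
The strict transform of $F_{j-1}$ meets $F_j$ in the section given by the subbundle $N_{Z_{j-1}/F_{j-1}}$. As $Z_j$ is disjoint from it, $\ell_j$ is a complement of $N_{Z_{j-1}/F_{j-1}}$. So $\ell_j\cong\ell_{j-1}$ has degree $-1$, the quotient by $\ell_j$ is $N_{Z_{j-1}/F_{j-1}}$, and $\deg N_{Z_j/F_j}=\deg N_{Z_{j-1}/F_{j-1}}+1=j+1$. Consequently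
$$H^1(Z_j,N_{Z_j/F_j})=H^1(\mathbb P^1,\mathcal O(j+1))=0\qquad(1\le j<p).$$

**Step 2: lifting the tower.** Lift $E$, the $2$-torsion points (by smoothness) and $\mathbb P^1$ to $W_2(K)$. This lifts $V_0\supset Z_0$, and blowing up the lifted $Z_0$ lifts $V_1\supset F_1$. Now let $1\le j<p$ and suppose given a smooth lift of $V_j$ with lifts of $F_1,\dots,F_j$ as smooth divisors. We lift $Z_j$ to a flat closed subscheme of the lift of $F_j$. Locally $Z_j$ is cut out in $F_j$ by one equation, which can be lifted. Two lifted equations differ by $p$ times a function $h$; up to units, only the restriction of $h$ to $Z_j$ matters, and it is a section of $N_{Z_j/F_j}$. So local lifts form a torsor under $N_{Z_j/F_j}$, and the obstruction to a global lift lies in $H^1(Z_j,N_{Z_j/F_j})=0$.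

Locally the lift of $F_j$ is $\{\hat x=0\}$ and that of $Z_j$ is $\{\hat x=\hat u_j=0\}$, with $\hat x,\hat u_j$ lifting $x,u_j$. Blow up the lift of $Z_j$. The two charts of Section 8, Step 3, with $\hat x,\hat u_j$ in place of $x,u_j$, show that the result is a smooth lift of $V_{j+1}$, that its exceptional divisor lifts $F_{j+1}$, and that the strict transform of the lift of $F_j$ lifts the strict transform of $F_j$. The $F_i$ with $i<j$ do not meet the center. Since lifts of étale coordinates are étale coordinates, $\sum F_j$ lifts to a relative SNC divisor. At $j+1=p$ we obtain a lift of $(V,\sum F_j)$ to $W_2(K)$.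

## 10. Degree $2$: a round-up on $V$

**Step 1: a divisor that restores ampleness.** We construct $G_0=\sum g_jF_j$ on $V$, with all $g_j$ positive integers, such that $-G_0$ is $\tau$-ample. Start with $G^{(0)}=0$ on $V_0$. Suppose $-G^{(j-1)}$ is ample relative to $V_{j-1}\to V_0$, with positive coefficients on $F_1,\dots,F_{j-1}$. Put $G^{(j)}=m\varphi_j^*G^{(j-1)}+F_j$. Since $-F_j$ is $\varphi_j$-ample, $-G^{(j)}$ is ample relative to $V_j\to V_0$ for $m\gg0$, and its negative $G^{(j)}$ has positive coefficients on $F_1,\dots,F_j$. Take $G_0=G^{(p)}$.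

For $p=3$ one can take $G_0=3F_1+5F_2+6F_3$: with the intersection numbers of Section 8, $-G_0$ has degrees $2\cdot3-5=1$, $2\cdot5-3-6=1$ and $6-5=1$ on $C_1,C_2,C_3$, and relative ampleness can be checked on fibres.

**Step 2: an ample $\mathbb Q$-divisor that rounds up to $q^*N$.** As $\pi$ is finite, $-G_0$ is ample relative to $\pi\tau=\sigma q:V\to Y$, hence relative to $q:V\to\widetilde Y$. Since $N$ is ample on $\widetilde Y$, $kq^*N-G_0$ is ample for $k\gg0$. Fix such a $k>\max g_j$, choose an integral divisor $\Delta$ on $V$ with $\mathcal O(\Delta)\cong q^*N$, and put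
$$H=\Delta-\tfrac1kG_0 .$$
It is ample, its fractional part is supported in $\sum F_j$, and $\lceil H\rceil=\Delta$ because $0<g_j/k<1$.

**Step 3: conclusion.** By Section 9, $(V,\sum F_j)$ lifts to $W_2(K)$. The Lemma with $G=\sum F_j$ and $d=3\le p$ gives $H^2(V,q^*N^{-1})=H^2(V,\mathcal O(-\lceil H\rceil))=0$. By (6) and (7), $H^2(\widetilde Y,N^{-1})=0$. Together with (5) for $k=0$ this proves the Claim of Section 7, hence part 3 of the Theorem.

For $p=3$ the three parts say: $X_3$ is a Calabi–Yau threefold over any algebraically closed field of characteristic $3$, it is liftable neither to characteristic $0$ nor to $W_2(K)$, and $H^i(X_3,L^{-1})=0$ for all ample $L$ and all $i<3$. $\square$
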